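# Moments of the Minkowski question mark function as Laplace integrals

## 1. The numbers 1/2, −1/2, 1, −5/2, 25/4, −16

Here is a recursion one can run by hand. Put $\mathbf Q_0(z)=-\frac1{2z}$ and, for $n\ge1$,
$$\mathbf Q_n(z)=\frac12\sum_{j=0}^{n-1}\frac1{j!}\,\mathbf Q_{n-j-1}^{(j)}(-1)\Big(z^j-\frac1{z^{j+2}}\Big).\tag{1}$$
Each $\mathbf Q_n$ is built from derivatives at $z=-1$ of the earlier ones. The first steps are
$$\mathbf Q_1=\tfrac14\big(1-z^{-2}\big),\qquad \mathbf Q_2=\tfrac14\big(z-z^{-3}\big),\qquad \mathbf Q_3=\tfrac14\big(z^2-z+z^{-3}-z^{-4}\big).$$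
For $\mathbf Q_1$ we used $\mathbf Q_0(-1)=\frac12$. For $\mathbf Q_2$ we used $\mathbf Q_1(-1)=0$ and $\mathbf Q_0'(-1)=\frac12$. For $\mathbf Q_3$ we used $\mathbf Q_2(-1)=0$, $\mathbf Q_1'(-1)=-\frac12$ and $\frac12\mathbf Q_0''(-1)=\frac12$.

Two things are visible. First, $\mathbf Q_n(-1)=0$ for every $n\ge1$, because $z^j-z^{-j-2}$ vanishes at $z=-1$. Second, the derivatives $\mathbf Q_n'(-1)$ are $\frac12,-\frac12,1,-\frac52$ for $n=0,1,2,3$: they alternate and grow. To see why, rewrite (1) in Taylor coefficients at $-1$. Let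
$$q_{n,i}=(-1)^n\,\frac{\mathbf Q_n^{(i)}(-1)}{i!}.$$
With $z=-1+u$ we have $-\frac1{2z}=\frac12\cdot\frac1{1-u}$, so $q_{0,i}=\frac12$ for all $i$. Next, $z^j=(-1)^j(1-u)^j$ and $z^{-j-2}=(-1)^j(1-u)^{-j-2}$, so the coefficient of $u^i$ in $z^j-z^{-j-2}$ is $(-1)^j\big[(-1)^i\binom ji-\binom{i+j+1}i\big]$. Since $(-1)^n\mathbf Q^{(j)}_{n-1-j}(-1)/j!=(-1)^{j+1}q_{n-1-j,j}$, the recursion (1) becomes
$$q_{n,i}=\frac12\sum_{j=0}^{n-1}q_{n-1-j,j}\Big[\binom{i+j+1}i-(-1)^i\binom ji\Big].\tag{2}$$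
Every bracket is $\ge0$, because $\binom ji\le\binom{i+j+1}i$. Hence all $q_{n,i}\ge0$. For $i=1$ the bracket is $(j+2)+j=2j+2$; keeping only $j=n-1$ gives
$$(-1)^n\mathbf Q_n'(-1)=q_{n,1}\ge\tfrac12\,q_{0,n-1}\cdot 2n=\tfrac n2\quad(n\ge1),\qquad q_{0,1}=\tfrac12 .\tag{3}$$
So $(-1)^n\mathbf Q_n'(-1)>0$ for all $n$, and these numbers are unbounded. Formula (2) also gives two more values quickly: $q_{4,1}=2q_{2,1}+3q_{1,2}+4q_{0,3}=2+\frac94+2=\frac{25}4$ and $q_{5,1}=2q_{3,1}+3q_{2,2}+4q_{1,3}+5q_{0,4}=5+\frac92+4+\frac52=16$.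

Now divide by factorials. For $L\ge1$ let
$$\Lambda_L(t)=\sum_{n\ge0}\mathbf Q_n^{(L-1)}(-1)\frac{t^n}{n!},\qquad \Lambda=\Lambda_2 .$$
For $L=1$ only $n=0$ survives: $\Lambda_1(t)=\frac12$ and $\int_0^\infty\Lambda_1(t)e^{-t}\,dt=\frac12$. For $L=2$,
$$\Lambda(t)=\tfrac12-\tfrac12t+\tfrac12t^2-\tfrac5{12}t^3+\tfrac{25}{96}t^4-\tfrac{2}{15}t^5+\dots,$$
and one may ask whether $\int_0^\infty\Lambda(t)e^{-t}\,dt$ exists, and which number it is.

## 2. The question mark function and its moments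

**Definition.** For $x=[0,a_1,a_2,\dots]\in[0,1]$ (regular continued fraction),
$$?(x)=2^{1-a_1}-2^{1-(a_1+a_2)}+2^{1-(a_1+a_2+a_3)}-\cdots .$$
For rational $x$ the two expansions give the same value. The function $?$ is a continuous, strictly increasing bijection of $[0,1]$. Its moments are $m_L=\int_0^1x^L\,d?(x)$, $L\ge0$.

For example $\frac12=[0,2]=[0,1,1]$ gives $2^{-1}=1-\frac12=\frac12$; $?(\frac13)=2^{-2}=\frac14$; and $[0,1,1,1,\dots]=\frac{\sqrt5-1}2$ goes to $1-\frac12+\frac14-\dots=\frac23$. Since $?$ is continuous, $d?$ is a probability measure without atoms.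

If $t=[0,a_1,a_2,\dots]$ is irrational, then $\frac t{1+t}=\frac1{1+1/t}=[0,a_1+1,a_2,\dots]$ and $\frac1{1+t}=[0,1,a_1,a_2,\dots]$. Inserting these in the definition, and using continuity for rational $t$,
$$?\Big(\frac t{1+t}\Big)=\tfrac12\,?(t),\qquad ?\Big(\frac1{1+t}\Big)=1-\tfrac12\,?(t)\qquad(0\le t\le1).\tag{4}$$
The two points $\frac t{1+t}$ and $\frac1{1+t}$ add up to $1$, and so do their values. Hence $?(1-x)=1-?(x)$, so $m_1=\frac12$. This is exactly the value of $\int_0^\infty\Lambda_1(t)e^{-t}\,dt$. Symmetry does not give $m_2$: the identity $\int(1-x)^3d?=\int x^3d?$ only says $m_3=\frac32m_2-\frac14$. The following is conjectured in Giedrius Alkauskas, "Semi-regular continued fractions and an exact formula for the moments of the Minkowski question mark function", arXiv:0912.1039 (2009).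

**Conjecture.** $\Lambda(t)=\sum_{n\ge0}\frac{\mathbf Q_n'(-1)}{n!}t^n$ is an entire function and $m_2=\int_0^\infty\Lambda(t)e^{-t}\,dt$.

The conjecture is true. These are the statements to be proved.

**Theorem A.** $\Lambda$ is entire, $\int_0^\infty|\Lambda(t)|e^{-t}\,dt<\infty$, and $m_2=\int_0^\infty\Lambda(t)e^{-t}\,dt$.

**Theorem B.** For every $L\ge1$, $\Lambda_L$ is entire, there are $C_L,c'>0$ with $|\Lambda_L(t)|\le C_L\,e^{t-c't^{1/3}}$ for $t\ge0$, and $m_L=\frac1{(L-1)!}\int_0^\infty\Lambda_L(t)e^{-t}\,dt$.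

**Theorem C.** $(-1)^n\mathbf Q_n'(-1)>0$ for all $n$, and $\limsup|\mathbf Q_n'(-1)|^{1/n}=4$. So $\sum\mathbf Q_n'(-1)s^n$ has radius of convergence exactly $1/4$, and $\Lambda$ has order $1$ and exponential type exactly $4$.

Theorem A is the case $L=2$ of Theorem B, and Theorem C is not used for it. The sign statement in Theorem C is already proved, by (3).

## 3. Termwise integration and the disc $\mathrm{Re}(1/s)>1$

The first thing to try is to integrate term by term. Since $\int_0^\infty\frac{t^n}{n!}e^{-t}dt=1$, this would give $\sum_n\mathbf Q_n'(-1)=\frac12-\frac12+1-\frac52+\dots$, which diverges because $|\mathbf Q_n'(-1)|\ge\frac n2$ by (3). So the value $a=1$ of the Laplace variable is out of reach this way. For large $a$ the same calculation is legitimate: $\int_0^\infty\frac{t^n}{n!}e^{-at}dt=a^{-n-1}$ suggests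
$$\int_0^\infty\Lambda_L(t)e^{-at}\,dt=\frac{f(1/a)}a,\qquad f(s)=\sum_n\mathbf Q_n^{(L-1)}(-1)s^n .$$
We need $a=1$, that is $s=1$, while the series for $f$ will turn out to converge only for small $s$. A Laplace integral that converges at $a=1$ converges and is holomorphic for $\mathrm{Re}\,a>1$. Now $|\frac1a-\frac12|<\frac12$ means $|2-a|<|a|$, that is, $\mathrm{Re}\,a>1$. So $f$ must continue to the disc
$$D=\{|s-\tfrac12|<\tfrac12\},$$
whose boundary contains the target point $s=1$. The work splits into four tasks: find a second formula for $f$ that makes sense near small $s$; extend it to $\overline D$; evaluate it at $s=1$; and reach slightly beyond $\overline D$, so that $\Lambda_L$ can be bounded on the positive axis by moving a contour to the left of $\mathrm{Re}\,a=1$.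

## 4. Words in two maps

**Definition.** For $s\in\mathbb C$ let $\tau(x)=1+sx$ and $\beta(x)=1+s/x$. A *word* $w$ of length $n=|w|$ is a composition of $n$ letters $\tau,\beta$. Its *first letter* is the one applied first. The word of length $0$ is $x$. We write $w'=\partial_xw$ and
$$D_n(x;s)=2^{-n-1}\sum_{|w|=n}\frac{w'(x)}{w(x)},\qquad D_0=\frac1{2x}.$$

For example the words of length $1$ give
$$D_1=\frac s4\Big[\frac1{1+sx}-\frac1{x(x+s)}\Big],\qquad -\partial_xD_1(1;s)=-\frac s{2(1+s)^2}=-\tfrac12s+s^2-\dots$$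
The coefficient of $s$ is $-\frac12=\mathbf Q_1'(-1)$; we shall see that this is no accident.

A word of length $n+1$ is $w\circ\tau$ or $w\circ\beta$ with $|w|=n$, and the logarithmic derivatives of these at $x$ are $s\,\frac{w'}w(1+sx)$ and $-sx^{-2}\frac{w'}w(1+s/x)$. Hence
$$D_{n+1}(x)=\tfrac12\big[s\,D_n(1+sx)-s\,x^{-2}D_n(1+s/x)\big].\tag{5}$$

## 5. Hyperbolic densities

To bound $w'/w$ for long words we measure derivatives in a hyperbolic metric, where self-maps do not expand. On the unit disc let $\rho(z)=2/(1-|z|^2)$ (curvature $-1$). On a simply connected domain $P\subsetneq\mathbb C$ let $\rho_P=\rho(\psi)|\psi'|$ with a conformal map $\psi$ of $P$ onto the unit disc; this does not depend on $\psi$. Examples: a disc of radius $R$ about $q$ has density $2R/(R^2-|z-q|^2)$; the upper half-plane has $1/\mathrm{Im}\,z$; the strip $0<\mathrm{Im}\,z<W$, mapped to the upper half-plane by $e^{\pi z/W}$, has $\frac\pi W\big/\sin\frac{\pi\,\mathrm{Im}\,z}W\ge\frac\pi W$.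

We use these facts.

**(H1) Schwarz–Pick.** If $F:P\to Q$ is holomorphic, then $\rho_Q(F)|F'|\le\rho_P$. In particular (take an inclusion) densities decrease when the domain grows.

**(H2)** $\rho_P(z)\le2/\mathrm{dist}(z,\partial P)$: compare with the largest disc in $P$ about $z$.

**(H3)** A strip of width $W$ has density $\ge\pi/W$.

**(H4)** If $F:P\to P$ is holomorphic and $F(P)$ lies in the hyperbolic ball of radius $\Delta$ about some point, then $\rho_P(F(x))|F'(x)|\le\lambda\,\rho_P(x)$ with $\lambda=\tanh(\Delta/2)$.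

*Proof of (H4).* Map $P$ to the unit disc with the point going to $0$. The distance from $0$ to $z$ is $2\,\mathrm{artanh}|z|$, so $|F|<\lambda$, and Schwarz–Pick for $F/\lambda$ gives
$$\frac{|F'|}{1-|F|^2}\le\lambda\,\frac{1-|F|^2/\lambda^2}{1-|F|^2}\cdot\frac1{1-|z|^2}\le\frac\lambda{1-|z|^2}.\qquad\square$$

## 6. The region $|s|<\frac14$

**Lemma 1.** Let $0<\varrho<\frac14$. For $|s|\le\varrho$ and $|x-1|\le\frac14$ we have $|D_n(x;s)|\le\frac43(4\varrho)^n$. For $|s|<\frac14$, $\sum_nD_n(x;s)=\sum_n\mathbf Q_n(-x)s^n$ near $x=1$.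

*Proof.* **Step 1: the bound.** The purpose is a fixed disc that both letters contract. Let $B=\{|x-1|<\frac12\}$. For $x\in B$ we have $\frac12<|x|<\frac32$, so $|sx|\le\frac32\varrho$ and $|s/x|\le2\varrho$. Thus $\tau,\beta$ map $B$ into $\{|x-1|\le2\varrho\}$. Scaled to the unit disc this is $|z|\le4\varrho<1$, which lies in $|z|<\lambda$ for each $\lambda\in(4\varrho,1)$. By (H4), letting $\lambda\downarrow4\varrho$, each letter contracts $\rho_B$ by the factor $4\varrho$. Therefore $\rho_B(w(x))|w'(x)|\le(4\varrho)^n\rho_B(x)$. Here $\rho_B(x)=(\frac14-|x-1|^2)^{-1}\ge4$, and $|w|>\frac12$ since $w(x)\in B$. So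
$$|D_n(x;s)|\le2^{-n-1}\cdot2^n\cdot2\cdot\tfrac14\rho_B(x)(4\varrho)^n=\tfrac14\rho_B(x)(4\varrho)^n\qquad(x\in B).$$
On $|x-1|\le\frac14$, $\rho_B\le\frac{16}3$, and this is the stated bound.

**Step 2: the recursion.** The purpose is to see that the sum of the $D_n$ satisfies (1). Since $\rho_B$ is locally bounded, $g=\sum_nD_n$ converges locally uniformly on $B\times\{|s|<\frac14\}$, so it is holomorphic there. Summing (5),
$$g(x)=\frac1{2x}+\frac s2\big[g(1+sx)-x^{-2}g(1+s/x)\big].$$
Write $g=\sum g_n(x)s^n$. In $|y-1|<\frac12$, $|s|<\frac14$ the double series $g(y;s)=\sum_{m,j}\frac{g_m^{(j)}(1)}{j!}(y-1)^js^m$ converges absolutely; insert $y-1=sx$ and $y-1=s/x$. Comparing coefficients of $s^n$: $g_0=\frac1{2x}$ and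
$$g_n(x)=\frac12\sum_{j=0}^{n-1}\frac{g_{n-1-j}^{(j)}(1)}{j!}\big(x^j-x^{-j-2}\big).$$
The functions $\mathbf Q_n(-x)$ satisfy the same recursion. Indeed $\mathbf Q_0(-x)=\frac1{2x}$, the $j$-th derivative of $x\mapsto\mathbf Q_m(-x)$ at $1$ is $(-1)^j\mathbf Q_m^{(j)}(-1)$, and $(-x)^j-(-x)^{-j-2}=(-1)^j(x^j-x^{-j-2})$; the two signs cancel in (1). Hence $g_n(x)=\mathbf Q_n(-x)$. $\square$

Fix $L\ge1$ for Sections 6–11 and put
$$d_n(s)=(-1)^{L-1}\,\partial_x^{L-1}D_n(1;s),$$
a rational function of $s$. Differentiating Lemma 1 termwise, for $|s|<\frac14$,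
$$f(s):=\sum_nd_n(s)=\sum_n\mathbf Q_n^{(L-1)}(-1)\,s^n.\tag{6}$$
The last series has radius of convergence at least $\frac14$, so $|\mathbf Q_n^{(L-1)}(-1)|=O(\kappa^n)$ for every $\kappa>4$. After division by $n!$ the series converges everywhere: **$\Lambda_L$ is entire.** Lemma 1 with $\varrho=\frac15$ and Cauchy's estimate in $x$ also give
$$|d_n(s)|\le C\,(4/5)^n\qquad(|s|\le\tfrac15).\tag{7}$$

## 7. Real $s$, rotated half-planes, and blocks of letters

The disc $B$ does not serve beyond $|s|=\frac14$: at $s=-\frac14$ the map $\beta(x)=1-\frac1{4x}$ fixes $x=\frac12$ with derivative $1$. But $D$ lies on the other side of $0$, so let us look there.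

For real $s\in[0,1]$ everything is easy. If $\mathrm{Re}\,x>\frac12$ then $\mathrm{Re}(1+sx)\ge1$ and $\mathrm{Re}(1+s/x)\ge1$. So all words map the half-plane $\mathrm{Re}\,x>\frac12$ into itself, and none vanishes. For instance, take $L=2$, $s=1$. The words of length $2$ are $x+2$, $\frac{x+2}{x+1}$, $\frac{2x+1}x$, $\frac{2x+1}{x+1}$, with $-\sum\log w=-2\log(x+2)-2\log(2x+1)+\log x+2\log(x+1)$. Since $d_2=-\partial_xD_2=\frac18\partial_x^2\big(-\sum\log w\big)$ at $x=1$,
$$d_2(1)=\tfrac18\Big(\tfrac29+\tfrac89-1-\tfrac12\Big)=-\tfrac7{144}.$$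
With $d_0=\frac12$ and $d_1(1)=-\frac18$ from Section 4, the sum $\sum d_n(1)$ starts $\frac12-\frac18-\frac7{144}$, in contrast to the divergent $\frac12-\frac12+1-\frac52+\dots$

For non-real $s=re^{i\varphi}$, $r>0$, $0<\varphi<\pi$, the argument breaks at the single letter $\tau$. The image of $\{\mathrm{Re}(e^{-i\alpha}x)>c\}$ under $x\mapsto1+sx$ is a half-plane whose normal direction is turned by $\varphi$. It is not contained in the original one, because a half-plane lies in another only if the normals agree. So no half-plane is mapped into itself by $\tau$.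

The way around this is not to ask it of $\tau$. The letter $\beta$ inverts, so it turns a half-plane away from $0$ into a bounded disc. If we group each $\beta$ with the $\tau$'s that follow it, each block has a bounded image, centered along a geometric series. For $M\ge1$ let
$$T_M=\tau^{M-1}\beta\ (\beta\text{ applied first}),\qquad T_M(x)=\sum_{k<M}s^k+s^Mg,\quad g=\frac1x .\tag{8}$$
Every word of length $\le n$ is $T_{M_j}\cdots T_{M_1}\tau^{m_0}$ with $m_0\ge0$ and all $M_i,m_0\le n$. We then look for a domain $P$ with $T_M(P)\subset P$ for all $M$. We shall do this only for $s\in\partial D$; the interior of $D$ will follow from the argument principle and the maximum principle.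

On the circle, a half-plane $\mathrm{Re}\,x>c$ still cannot serve for all $s$. The closed upper half of $\partial D$ is $s=\cos\varphi\,e^{i\varphi}=\frac12(1+e^{2i\varphi})$, $0\le\varphi\le\frac\pi2$. For $\varphi=\frac\pi{12}$, $M=18$, formulas (9) below (with $\theta=M\varphi=\frac{3\pi}2$, $k=\cot\varphi\approx3.73$, $p=\cos^{18}\varphi\approx0.536$) give $\sum_{k<18}s^k\approx-1.00+4.27\,i$. The partial sums circle around $\frac1{1-s}=1+i\cot\varphi$ and swing into the left half-plane. But they do so high up. This suggests enlarging $P$, for small $\varphi$, by an upper half-plane.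

## 8. Invariant domains on the circle $|s-\frac12|=\frac12$

**Definition.** For $s=\cos\varphi\,e^{i\varphi}$ let $P=P(s)$ be

* (I) for $0\le\varphi\le\frac\pi6$: $P=\{\mathrm{Re}\,x>\frac25\text{ or }\mathrm{Im}\,x>\frac78\}$;
* (II) for $\frac\pi6<\varphi\le\frac\pi4$: $P=\{\mathrm{Re}(e^{-i\varphi}x)>\frac25\}$;
* (III) for $\frac\pi4<\varphi\le\frac\pi2$: $P=\{\mathrm{Re}\,x>\frac12\}$.

Let $P^\delta$ be the same set with every threshold increased by $\delta$, and let $\delta_0=\frac1{100}$.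

For example at $s=1$ the set $P^{\delta_0}$ is $\{\mathrm{Re}\,x>0.41\text{ or }\mathrm{Im}\,x>0.885\}$. The image $\Gamma=\{1/x:x\in P\}$ is explicit, since $\mathrm{Re}\,\frac1g>c$ means $|g|^2<\frac1c\mathrm{Re}\,g$:

* (I) $\Gamma=\Gamma_1\cup\Gamma_2$ with $\Gamma_1=\{|g-\frac54|<\frac54\}$, $\Gamma_2=\{|g+\frac47i|<\frac47\}$;
* (II) $\Gamma=\{|e^{i\varphi}g-\frac54|<\frac54\}$;
* (III) $\Gamma=\{|g-1|<1\}$.

So $|g|<\frac52$ on $\Gamma$ in all cases.

**Lemma 2.** For all $s$ in the closed upper half of $\partial D$ and all $M\ge1$: $T_M(P)\subset P^{\delta_0}$ and $\sum_{k<M}s^k\in P^{\delta_0}$.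

*Proof.* We bound $T_M$ from (8) for $g$ in the closures of the discs above. The point $g=0$ lies in the closure of $\Gamma$ in (II), (III) and of $\Gamma_1$ in (I), so it yields the second claim. The thresholds to exceed are $0.51$ in (III), $0.41$ in (II), and in (I) either $\mathrm{Re}>0.41$ or $\mathrm{Im}>0.885$.

**Step 0: end points and formulas.** This step disposes of $s=0,1$ and sums the geometric series. If $\varphi=\frac\pi2$, then $s=0$ and $T_M=1$. If $\varphi=0$, then $T_M=M+g$ with $\mathrm{Re}\,g\ge-\frac47$, so $\mathrm{Re}\,T_M\ge\frac37>0.41$ (and for $g=0$, $M\geq 1>0.41$). Now let $0<\varphi<\frac\pi2$ and put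
$$r=\cos\varphi,\quad k=\cot\varphi,\quad\theta=M\varphi,\quad p=r^M,\quad s^M=pe^{i\theta}.$$
Since $1-s=\sin\varphi\,(\sin\varphi-i\cos\varphi)$, we have $c:=\frac1{1-s}=1+ik=e^{i(\pi/2-\varphi)}/\sin\varphi$, and $\sum_{j<M}s^j=c(1-s^M)$ with
$$\begin{aligned}\mathrm{Re}\,c(1-s^M)&=1-p\cos\theta+pk\sin\theta,\\ \mathrm{Im}\,c(1-s^M)&=k-pk\cos\theta-p\sin\theta.\end{aligned}\tag{9}$$

**Step III: $\frac\pi4<\varphi<\frac\pi2$.** We show $\mathrm{Re}\,T_M>0.53$. Here $k<1$ and $r<\frac1{\sqrt2}$. Writing $g=1+\zeta$ with $|\zeta|\le1$ gives $\mathrm{Re}(s^Mg)\ge p(\cos\theta-1)$, so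
$$\mathrm{Re}\,T_M\ge1-p+pk\sin\theta .$$
If $\theta\le\pi-\varphi$, then $\sin\theta\ge\sin\varphi$ (as $\varphi\le\theta\le\pi-\varphi$) and $k\sin\varphi=r$, so $\mathrm{Re}\,T_M\ge1-p(1-r)\ge1-r(1-r)\ge\frac34$.

If $\theta>\pi-\varphi$ and $\sin\theta\ge0$, then $M>\frac\pi\varphi-1$ and $\mathrm{Re}\,T_M\ge1-p$. For $\varphi<\frac\pi3$ this forces $M\ge3$ and $p<0.36$; for $\varphi\ge\frac\pi3$ it forces $M\ge2$, and $r\le\frac12$ gives $p\le\frac14$. So $\mathrm{Re}\,T_M\ge0.64$.

If $\sin\theta<0$, then $\theta>\pi$, so $M>\pi/\varphi$, and $\mathrm{Re}\,T_M\ge1-p(1+k|\sin\theta|)$. For $\varphi\ge\frac\pi3$: $M\ge3$, $p\le\frac18$, $k\le\frac1{\sqrt3}$, and $p(1+k)\le0.2$. For $\varphi<\frac\pi3$: $M\ge4$. If $M=4$, then $\pi<\theta<\frac{4\pi}3$ and $p(1+k|\sin\theta|)\le\frac14(1+\frac{\sqrt3}2)<0.47$. If $M\ge5$, then $p<2^{-5/2}<0.177$ and $p(1+k)<0.354$. So $\mathrm{Re}\,T_M>0.53$.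

**Step II: $\frac\pi6<\varphi\le\frac\pi4$.** We show $\mathrm{Re}(e^{-i\varphi}T_M)>0.41$. Put $\omega=\theta-2\varphi=(M-2)\varphi$. Since $e^{-i\varphi}s^Mg=pe^{i\omega}\cdot e^{i\varphi}g$ and $e^{i\varphi}g$ lies in the closed disc of radius $\frac54$ about $\frac54$, $\mathrm{Re}(e^{-i\varphi}s^Mg)\ge-\frac54p(1-\cos\omega)$. Also $e^{-i\varphi}c=ie^{-2i\varphi}/\sin\varphi$, so $\mathrm{Re}(e^{-i\varphi}c(1-s^M))=\frac{\sin2\varphi+p\sin\omega}{\sin\varphi}$. Therefore
$$\mathrm{Re}(e^{-i\varphi}T_M)\ge2r+p\Big[\frac{\sin\omega}{\sin\varphi}-\tfrac54(1-\cos\omega)\Big],\qquad\tfrac1{\sqrt2}\le r\le\tfrac{\sqrt3}2 .$$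
*$M=1$.* Then $\omega=-\varphi$, $p=r$, and the bound equals $2r+r[-1-\frac54(1-r)]=r(\frac54r-\frac14)$, which increases in $r$ on our range and is $\ge0.448$.

*$M=2$.* Then $\omega=0$ and the bound is $2r$.

*$M\ge3$, $0<\omega\le\frac\pi2$.* Here $1-\cos\omega\le\sin\omega$ and $\frac1{\sin\varphi}\ge\sqrt2>\frac54$, so the bracket is $\ge0$ and the bound is $\ge2r$.

*$\frac\pi2<\omega\le\pi$.* From $\varphi\le\frac\pi4$ we get $M-2>2$, so $M\ge5$. As $\sin\omega\ge0$, the bracket is $\ge-\frac52$ and the bound is $\ge2r-\frac52r^5$. This is concave in $r$, with values $>0.97$ at $r=\frac1{\sqrt2}$ and $>0.51$ at $r=\frac{\sqrt3}2$.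

*$\omega>\pi$, $\varphi\le\frac\pi5$.* Then $M-2>5$, so $M\ge8$ and $p\le(\frac34)^4<0.3165$. The bracket is $-\frac54+\frac{\sin\omega}{\sin\varphi}+\frac54\cos\omega$, so its negative is at most $\frac54+\sqrt{\frac{25}{16}+\sin^{-2}\varphi}\le\frac54+\sqrt{\frac{25}{16}+4}<3.61$. Since $2r\ge2\cos\frac\pi5>1.618$, the bound is $>0.47$.

*$\omega>\pi$, $\varphi>\frac\pi5$.* Then $M-2>4$, so $M\ge7$ and $p\le\cos^7\frac\pi5<0.2275$. As $\sin^{-2}\varphi\le\sin^{-2}\frac\pi5<2.895$, the negative of the bracket is $\le\frac54+\sqrt{\frac{25}{16}+2.895}<3.37$. The bound is $>1.414-0.767>0.64$.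

**Step I: $0<\varphi\le\frac\pi6$, preparations.** We collect the two estimates on $p$ and $k$ that will be used. Here $k\ge\sqrt3$ and $r\ge\frac{\sqrt3}2$. From $\cos\varphi\le e^{-\varphi^2/2}$ we get $p\le e^{-M\varphi^2/2}=e^{-\theta\varphi/2}$. Since $\varphi\cot\varphi$ decreases, $k\varphi\ge\frac{\pi\sqrt3}6$, that is, $\varphi\ge\frac{\pi\sqrt3}{6k}$.

**Step I, $g\in\overline{\Gamma_1}$.** Write $g=\frac54(1+\zeta)$, $|\zeta|\le1$. Then $\mathrm{Re}(s^Mg)\ge\frac54p(\cos\theta-1)$ and $\mathrm{Im}(s^Mg)\ge\frac54p(\sin\theta-1)$, so with (9)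
$$\mathrm{Re}\,T_M\ge1-p\big[\tfrac54-\tfrac14\cos\theta-k\sin\theta\big],\qquad\mathrm{Im}\,T_M\ge k-p\,b_1,\quad b_1=\tfrac54-\tfrac14\sin\theta+k\cos\theta .$$
We go through the values of $\theta\ge\varphi$, using the real part first and the imaginary part afterwards.

**(I.1)** $\varphi\le\theta\le\pi-\varphi$. Here $k\sin\theta\ge k\sin\varphi=r$, $\cos\theta\ge-r$, $p\le r$, so the bracket is at most $\frac54-\frac34r>0$ and $\mathrm{Re}\,T_M\ge1-r(\frac54-\frac34r)\ge1-\frac{25}{48}>0.47$ (the maximum of $r(\frac54-\frac34r)$ is at $r=\frac56$).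

**(I.2)** $\pi-\varphi<\theta\le\pi$. Here $\cos\theta\le-\frac{\sqrt3}2$ and $\sin\theta\ge0$, so $b_1\le\frac54-\frac32<0$ and $\mathrm{Im}\,T_M\ge k$.

**(I.3)** $\pi<\theta\le\frac{3\pi}2$. Here $\cos\theta\le0$, so $b_1\le\frac32$. Also $M>\pi/\varphi\ge6$, so $M\ge7$ and $\mathrm{Im}\,T_M\ge k-\frac32r^7$ with $r^2=\frac{k^2}{1+k^2}$. If $k\ge2.5$ this is $\ge1$. If $2\le k\le2.5$, then $r^7<0.6$ and it is $\ge1.1$. If $\sqrt3\le k\le2$, then $r^7\le0.8^{3.5}<0.459$ and it is $>1.04$.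

**(I.4)** $\frac{3\pi}2<\theta\le\frac{7\pi}4$. Here $\cos\theta\le\cos\frac{7\pi}4<0.7072$, so $b_1\le1.5+0.7072k$. Moreover $\frac{\theta\varphi}2\ge\frac{3\pi}4\cdot\frac{\pi\sqrt3}{6k}$ and $\frac{3\pi}4\cdot\frac{\pi\sqrt3}6=2.1368\ldots$, so $p\le e^{-v}$ with $v=\frac{2.136}k$. Hence $\mathrm{Im}\,T_M\ge H(k):=k-e^{-v}(1.5+0.7072k)$. Because $(e^{-v})'=e^{-v}\frac vk$ and $\frac1k=\frac v{2.136}$,
$$H'(k)=1-e^{-v}\Big[0.7072(1+v)+\frac{1.5}{2.136}v^2\Big].$$
This is positive for $0<v\le1.24$: indeed $e^v\ge1+v+\frac{v^2}2$, $\frac{1.5}{2.136}-\frac12<0.2023$, and $0.2928(1+v)>0.2023v^2$ there, since $0.2023v^2\le0.251v$. As $k\ge\sqrt3$ gives $v\le1.24$, $H(k)\ge H(\sqrt3)>0.93$.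

**(I.5)** $\theta>\frac{7\pi}4$. Here $b_1\le\frac54+\sqrt{k^2+\frac1{16}}\le\frac54+k+\frac1{32k}\le k+1.27$. Since $\frac{7\pi}8\cdot\frac{\pi\sqrt3}6=2.4929\ldots$, $p\le e^{-v}$ with $v=\frac{2.49}k\le1.4377$. Put $e=e^{-v/2}\in[0.487,1)$. Then $\frac{1-e^{-v}}v=e^{-v/2}\,\frac{\sinh(v/2)}{v/2}\ge e$, and $k=\frac{2.49}v$, so
$$\mathrm{Im}\,T_M\ge k(1-e^{-v})-1.27e^{-v}\ge2.49e-1.27e^2 .$$
This is concave in $e$, and its values at $e=0.487$ and $e=1$ are $>0.91$ and $1.22$.

**Step I, $g\in\overline{\Gamma_2}$.** Write $g=\frac47(-i+\zeta)$, $|\zeta|\le1$. Then $\mathrm{Re}(s^Mg)\ge-\frac47p(1-\sin\theta)$ and $\mathrm{Im}(s^Mg)\ge-\frac47p(1+\cos\theta)$, so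
$$\mathrm{Re}\,T_M\ge1+p(k\sin\theta-\cos\theta)-\tfrac47p(1-\sin\theta),\qquad\mathrm{Im}\,T_M\ge k-p\,b_2,$$
with $b_2=k\cos\theta+\sin\theta+\frac47(1+\cos\theta)$.

**(I.6)** $\varphi\le\theta\le\pi$. Here $k\sin\theta-\cos\theta=\frac{\sin(\theta-\varphi)}{\sin\varphi}\ge0$, $p\le1$ and $\sin\theta\ge0$, so $\mathrm{Re}\,T_M\ge\frac37>0.42$.

**(I.7)** $\pi<\theta\le\frac{3\pi}2$. Here $b_2\le-|\sin\theta|+\frac47(1-|\cos\theta|)\le0$ since $1-|\cos\theta|\le|\sin\theta|$, so $\mathrm{Im}\,T_M\ge k$.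

**(I.8)** $\frac{3\pi}2<\theta\le2\pi$. Here $\sin\theta\le0$, so $b_2\le k\cos\theta+\frac87\le k\cos\theta+\frac54\le b_1$, and the bounds in (I.4) and (I.5) apply.

**(I.9)** $\theta>2\pi$. Here $b_2\le\frac47+\sqrt{(k+\frac47)^2+1}\le k+\frac87+\frac1{2(k+4/7)}\le k+1.37$. Since $\pi\cdot\frac{\pi\sqrt3}6=2.849\ldots$, $p\le e^{-v}$ with $v=\frac{2.84}k\le1.64$. As in (I.5), with $e=e^{-v/2}\in[0.44,1)$, $\mathrm{Im}\,T_M\ge2.84e-1.37e^2$. This is concave, with values $\ge0.98$ at $e=0.44$ and $1.47$ at $e=1$.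

All thresholds are exceeded. $\square$

## 9. A uniform bound on shrinking neighborhoods of $\overline D$

How far beyond $\overline D$ can words stay non-vanishing? Take $\tau^m(1)=1+s+\dots+s^m$. It vanishes at $s=e^{i\vartheta}$, $\vartheta=\frac{2\pi}{m+1}$, and
$$|e^{i\vartheta}-\tfrac12|=\sqrt{\tfrac54-\cos\vartheta}\le\tfrac12\sqrt{1+2\vartheta^2}\le\tfrac12+\tfrac{\vartheta^2}2 .$$
So a word of length $m$ has a zero within distance $2\pi^2/(m+1)^2$ of $\overline D$. No fixed neighborhood of $\overline D$ is free of zeros of all words, and for length $n$ a neighborhood of width about $n^{-2}$ is the most one can ask. The next lemma provides it. Put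
$$\varrho_0=\frac{\delta_0}{12},\quad\mathcal N=\{|x-1|<\varrho_0\},\quad\varepsilon_n=\frac{\delta_0}{36(n+1)^2},\quad U_n=\{|s-\tfrac12|<\tfrac12+\varepsilon_n\}.$$

**Lemma 3.** There are absolute constants $C>0$ and $\nu\in(\frac45,1)$ such that for every $n\ge0$: all words of length $\le n$ are holomorphic and non-vanishing for $x\in\mathcal N$, $s\in U_n$, and $|D_n(x;s)|\le C\nu^n$ for $|x-1|\le\varrho_0/2$, $s\in U_n$.

*Proof.* **Step 1: invariance survives a small change of $s$.** We transfer Lemma 2 to parameters just off the circle. Let $s$ be in the closed upper half of $\partial D$, $P=P(s)$, $|s'-s|<\varepsilon_n$, $|s'|\le1+\varepsilon_n$. For $j\le n+1$,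
$$|s'^j-s^j|\le j(1+\varepsilon_n)^{j-1}\varepsilon_n\le3j\varepsilon_n,$$
as $(1+\varepsilon_n)^n\le e$. For $1\le M\le n$ and $x\in P$, the values of $T_M(x)$ with parameters $s'$ and $s$ differ by at most
$$\sum_{j<M}3j\varepsilon_n+\tfrac52\cdot3M\varepsilon_n\le9M^2\varepsilon_n\le\tfrac{\delta_0}4 .$$
So, with parameter $s'$, Lemma 2 gives $T_M(P)\subset P^{\delta_0/2}$. Next, for $0\le m\le n$ and $x\in\mathcal N$, with parameter $s'$ we have $\tau^m(x)=\sum_{j\le m}s'^j+s'^m(x-1)$. It differs from $\sum_{j\le m}s^j\in P^{\delta_0}$ by less than $\frac32n(n+1)\varepsilon_n+3\varrho_0\le\frac{\delta_0}{24}+\frac{\delta_0}4<\frac{\delta_0}2$. So $\tau^m(\mathcal N)\subset P$. Since every word of length $\le n$ has the form $T_{M_j}\cdots T_{M_1}\tau^{m_0}$, for the parameter $s'$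
$$w(\mathcal N)\subset P(s)\not\ni0 .\tag{10}$$
As prefixes of words are words, all divisions are legitimate, and $w$ is holomorphic and non-vanishing on $\mathcal N$.

**Step 2: the block $T_1$ contracts.** This is the source of exponential decay. $P$ is simply connected: it is a half-plane, or a union of two intersecting half-planes, which is star-shaped about any point of the intersection. We have $T_1(P)=\beta(P)\subset P^{\delta_0/2}\cap\{|x|<4\}$, since $|s'g|<3$. (If $n=0$ there is no block and nothing to show.) Any point of $P^{\delta_0/2}\cap\{|x|<4\}$ is joined inside $P^{\delta_0/2}$ by a segment of length $<10$ to a fixed point. In cases (II), (III) take the point $1$: $P^{\delta_0/2}$ is convex and contains $1$, as $\cos\varphi\ge\frac1{\sqrt2}>0.405$ in (II). In case (I) take $4+4i$: both half-planes contain it, and $4+|4+4i|<10$. On $P^{\delta_0/2}$ the distance to $\partial P$ is at least $\frac{\delta_0}2$, so $\rho_P\le\frac2{\delta_0/2}=400$ by (H2). Hence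 $T_1(P)$ lies in a hyperbolic ball of radius $\Delta=4000$, and by (H4) $T_1$ contracts $\rho_P$ by $\lambda=\tanh2000<1$, an absolute constant. The other $T_M$ map $P$ into $P$ and do not expand $\rho_P$, by (H1).

**Step 3: the bound on $w'/w$.** We convert the contraction into an estimate for logarithmic derivatives. In all three cases $P\subset\{-\frac\pi2<\arg<\pi\}$, and $\log$ maps this sector onto a strip of width $\frac{3\pi}2$. By (H3) the sector has density $\ge\frac23\cdot\frac1{|y|}$ at $y$, so by (H1) $\frac1{|y|}\le\frac32\rho_P(y)$ on $P$. Also $\tau^{m_0}:\mathcal N\to P$ does not expand the hyperbolic metrics. Let $\#(w)$ be the number of factors $T_1$ in $w$. For $|x-1|\le\varrho_0/2$ we have $\rho_{\mathcal N}(x)\le\frac8{3\varrho_0}$, and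
$$\Big|\frac{w'(x)}{w(x)}\Big|\le\tfrac32\,\rho_P(w(x))|w'(x)|\le\tfrac32\,\lambda^{\#(w)}\rho_{\mathcal N}(x)\le\frac4{\varrho_0}\,\lambda^{\#(w)} .$$

**Step 4: averaging over words.** Most words contain many factors $T_1$. Two consecutive letters $\beta,\beta$ give a factor $T_1$, namely the block started by the first of them. Look at the disjoint letter pairs $(2i-1,2i)$, $i\le\lfloor n/2\rfloor$: among all words of length $n$ they take their four values independently, and the value $\beta\beta$ has frequency $\frac14$. Therefore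
$$2^{-n}\sum_{|w|=n}\lambda^{\#(w)}\le\Big(1-\frac{1-\lambda}4\Big)^{\lfloor n/2\rfloor}\le\nu^{n-1},\qquad\nu=\Big(1-\frac{1-\lambda}4\Big)^{1/2}\ge\sqrt{3/4}>\tfrac45 .$$
So
$$2^{-n}\sum_{|w|=n}\Big|\frac{w'(x)}{w(x)}\Big|\le\frac4{\varrho_0}\,\nu^{n-1},\tag{11}$$
and $|D_n|\le C\nu^n$, for these $s'$ and $|x-1|\le\varrho_0/2$.

**Step 5: all of $U_n\setminus D$.** It remains to see that Step 1 covers it. For the lower half of $\partial D$ use $w(x;\bar s)=\overline{w(\bar x;s)}$. Every $s'\in U_n\setminus D$ satisfies $|s'|\le1+\varepsilon_n$ and is within $\varepsilon_n$ of its radial projection from $\frac12$ to $\partial D$, which lies in the same closed half-plane $\pm\mathrm{Im}\ge0$ as $s'$.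

**Step 6: no zeros inside $D$.** We have no invariant domain for $s\in D$; the argument principle replaces it. Fix $x\in\mathcal N$. By induction on the length ($\le n$) we show that words are holomorphic and non-vanishing in $s\in U_n$. For length $0$, $w=x\ne0$. Let $w=1+sv^{\pm1}$, where $v$ is holomorphic and non-vanishing on $U_n$. Then $w$ is holomorphic in $U_n\supset\overline D$, and by Steps 1 and 5 it has no zeros on $U_n\setminus D$. By (10) with $s'=s$, $w$ lies in $\{-\frac\pi2<\arg<\pi\}$ for $s$ on the closed upper arc of $\partial D$, and by conjugation it lies in $\{-\pi<\arg<\frac\pi2\}$ on the lower arc. So $w(\partial D)\subset\mathbb C\setminus(-\infty,0]$. The winding number of $w|_{\partial D}$ about $0$ is therefore $0$, and $w$ has no zeros in $D$.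

**Step 7: the bound inside $D$.** By Step 6, $D_n$ is holomorphic on $\mathcal N\times U_n$. The circle $|s-\frac12|=\frac12+\frac{\varepsilon_n}2$ lies in $U_n\setminus D$, where the bound holds, so the maximum principle carries it to $D$. $\square$

By Cauchy's estimate in $x$, with $C$ now depending on $L$,
$$d_n\text{ is holomorphic in }U_n,\qquad|d_n(s)|\le C\nu^n\quad(s\in U_n).\tag{12}$$
So $f=\sum d_n$ converges uniformly on $\overline D$. It is continuous there, holomorphic in $D$, and agrees with (6) on $D\cap\{|s|<\frac14\}$.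

## 10. The value $f(1)=(L-1)!\,m_L$

**Step 1: a functional equation for $d?$.** We look for the function behind $\sum D_n(\cdot\,;1)$. By (4), the maps $t\mapsto\frac t{1+t}$ and $t\mapsto\frac1{1+t}$ send $[0,1]$ bijectively onto $[0,\frac12]$ and $[\frac12,1]$, and each carries $\frac12d?$ to the restriction of $d?$. As $d?$ has no atoms, for continuous $\phi$
$$\int_0^1\phi\,d?=\frac12\int_0^1\Big[\phi\Big(\frac t{1+t}\Big)+\phi\Big(\frac1{1+t}\Big)\Big]d?(t).$$
For $x>0$ let $\phi_x(t)=\frac t{1+t(x-1)}$ and $g^*(x)=\int_0^1\phi_x\,d?$. Then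
$$\phi_x\Big(\frac t{1+t}\Big)=\frac t{1+tx}=\phi_{1+x}(t),\qquad\phi_x\Big(\frac1{1+t}\Big)=\frac1{x+t}=\frac1x-x^{-2}\phi_{1+1/x}(t);$$
the last equality holds because $x^{-2}\frac t{1+t/x}=\frac t{x(x+t)}=\frac1x-\frac1{x+t}$. Hence
$$g^*(x)=\frac1{2x}+\frac12\big[g^*(1+x)-x^{-2}g^*(1+1/x)\big].$$

**Step 2: iteration.** The right-hand side has the leading term $D_0$ and the operator of (5) at $s=1$. Iterating $N$ times,
$$g^*(x)=\sum_{n<N}D_n(x;1)+2^{-N}\sum_{|w|=N}w'(x)\,g^*(w(x)).$$
To see that the remainder vanishes in the limit, note that for $y>0$ and $0<t\le1$ we have $0\le\phi_y(t)=\frac t{1-t+ty}\le\frac1y$, so $0\le g^*(y)\le\frac1y$. Thus for real $x$ with $|x-1|\le\varrho_0/2$ (all words are then positive) the remainder is at most $2^{-N}\sum_{|w|=N}|w'/w|=O(\nu^N)$, by (11) with $n=N$ and $s'=s=1$. Hence $g^*=\sum_nD_n(\cdot\,;1)$ on this real interval.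

**Step 3: derivatives at $x=1$.** The function $g^*$ is holomorphic in $|x-1|<1$, and the series converges uniformly on the complex disc $|x-1|\le\varrho_0/2$ by Lemma 3. So the identity holds on the disc, and we may differentiate termwise. Since $\phi_x(t)=\sum_j(-1)^jt^{j+1}(x-1)^j$,
$$f(1)=(-1)^{L-1}(g^*)^{(L-1)}(1)=(L-1)!\int_0^1t^L\,d?(t)=(L-1)!\,m_L.\tag{13}$$

## 11. A contour for each $n$: proof of Theorems A and B

**Step 1: $\Lambda_L$ as a sum of contour integrals.** This puts the bounds on $d_n$ to use. Let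
$$\lambda_n(t)=\frac1{2\pi i}\oint_{|a|=5}d_n(1/a)\,e^{at}\,\frac{da}a .$$
By (6), (7) and $\frac1{2\pi i}\oint a^{-m-1}e^{at}da=\frac{t^m}{m!}$,
$$\Lambda_L(t)=\frac1{2\pi i}\oint_{|a|=5}f(1/a)\,e^{at}\,\frac{da}a=\sum_n\lambda_n(t).$$

**Step 2: moving the contour past $\mathrm{Re}\,a=1$.** We want $e^{at}$ to be smaller than $e^t$. By the example in Section 9, Lemma 3 cannot give one common shift for all $n$, so the shift depends on $n$. Put $\eta_n=\varepsilon_n/8<\frac12$. If $\mathrm{Re}\,a\ge1-\eta_n$, then $|2-a|^2=|a|^2-4\,\mathrm{Re}\,a+4\le|a|^2+4\eta_n$ and $|a|\ge\frac12$, so, using $\sqrt{1+u}\le1+\frac u2$,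
$$\Big|\frac1a-\frac12\Big|=\frac{|2-a|}{2|a|}\le\frac12+\frac{\eta_n}{|a|^2}\le\frac12+\frac{\varepsilon_n}2,$$
that is, $1/a\in U_n$. So $d_n(1/a)$ is holomorphic there, and by Cauchy's theorem the arc of $|a|=5$ with $\mathrm{Re}\,a\ge1-\eta_n$ may be replaced by the segment of $\mathrm{Re}\,a=1-\eta_n$ with the same endpoints. On the new contour, of bounded length, $\mathrm{Re}\,a\le1-\eta_n$, $|a|\ge\frac12$, and $|d_n(1/a)|\le C\nu^n$: on the left arc by (7), since $\frac45<\nu$, and on the segment by (12). Hence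
$$|\lambda_n(t)|\le C'\nu^ne^{(1-\eta_n)t}\qquad(t\ge0).$$

**Step 3: balancing.** The gain $e^{-\eta_nt}$ is weak for large $n$, but there $\nu^n$ helps. With $\eta_n=c_0(n+1)^{-2}$,
$$|\Lambda_L(t)|\,e^{-t}\le C'\sum_n\nu^ne^{-c_0t/(n+1)^2} .$$
Let $t\ge1$. If $n+1\le t^{1/3}$, then $t/(n+1)^2\ge t^{1/3}$, and these terms contribute $O(e^{-c_0t^{1/3}})$. For the others $\nu^n\le\nu^{n/2}\,\nu^{(t^{1/3}-1)/2}$, so they contribute $O(\nu^{t^{1/3}/2})$. For $0\le t\le1$ the sum is bounded. Hence, with $c'=\min(c_0,\frac12\log\frac1\nu)$,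
$$|\Lambda_L(t)|\le C_L\,e^{t-c't^{1/3}}\qquad(t\ge0).$$

**Step 4: the Laplace transform on $\mathrm{Re}\,a\ge1$.** We now connect large $a$ with $a=1$. Since $\int_0^\infty e^{-c't^{1/3}}dt<\infty$, the integral $\int_0^\infty\Lambda_L(t)e^{-at}dt$ converges absolutely for $\mathrm{Re}\,a\ge1$. By dominated convergence it is continuous there, and it is holomorphic for $\mathrm{Re}\,a>1$. For real $a>5$, since $|\mathbf Q_n^{(L-1)}(-1)|=O(\kappa^n)$ with $4<\kappa<5$, termwise integration is legitimate and gives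
$$\sum_n\mathbf Q_n^{(L-1)}(-1)\,a^{-n-1}=\frac{f(1/a)}a .$$
The map $a\mapsto1/a$ sends $\{\mathrm{Re}\,a>1\}$ onto $D$, so $f(1/a)/a$ is holomorphic for $\mathrm{Re}\,a>1$. By the identity theorem the integral equals $f(1/a)/a$ there. Let $a\downarrow1$ along the reals; both sides are continuous ($f$ is continuous on $\overline D$), so by (13)
$$\int_0^\infty\Lambda_L(t)e^{-t}\,dt=f(1)=(L-1)!\,m_L .$$
This proves Theorem B. For $L=2$ it is Theorem A, and the conjecture is true. $\blacksquare$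

## 12. Radius of convergence exactly 1/4: proof of Theorem C

The signs are settled by (3). Let $R$ be the radius of convergence of $\sum\mathbf Q_n'(-1)s^n$. By (6) with $L=2$, $R\ge\frac14$. We have to exclude $R>\frac14$. Because of the alternating signs the singularity should sit at $s=-\frac14$, so put $s=-\sigma$. The idea is that words acquire zeros as $\sigma$ passes $\frac14$, while positivity prevents the singularity from being lost.

**Step 1: a positive form of the words.** We find a variable in which $\sum\log w$ has coefficients of one sign. Put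
$$Y=\frac{(x-1)^2}x=x-2+\frac1x,\qquad A_n=-\sum_{|w|=n}\log w(x)\quad(n\ge1).$$
Since $w=1+O(\sigma)$ for $n\ge1$, these are formal power series in $\sigma$ whose coefficients are Laurent polynomials in $x$. We claim: $A_n=\sum_la_{n,l}(\sigma)Y^l$ with non-negative coefficients (for each power of $\sigma$, a polynomial in $Y$). For $n=1$, $(1-\sigma x)(1-\sigma/x)=1+\sigma^2-\sigma(Y+2)=(1-\sigma)^2-\sigma Y$, so
$$A_1=-2\log(1-\sigma)-\log\Big(1-\frac{\sigma Y}{(1-\sigma)^2}\Big),$$
which has non-negative coefficients in $\sigma,Y$. Suppose the claim for $n$. The value of $Y$ at $\tau x=1-\sigma x$ is $\frac{\sigma^2x^2}{1-\sigma x}$, and at $\beta x$ it is the same with $x$ replaced by $1/x$. Splitting off the first letter,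
$$A_{n+1}(x)=A_n(\tau x)+A_n(\beta x)=\sum_la_{n,l}\,\sigma^{2l}\big[x^{2l}(1-\sigma x)^{-l}+x^{-2l}(1-\sigma/x)^{-l}\big].$$
Since $(1-\sigma x)^{-l}$ has non-negative coefficients, this is a non-negative combination of the $t_j=x^j+x^{-j}$, and the terms with $l\ge1$ involve only $j\ge2l\ge2$. For each power of $\sigma$ only finitely many $l$ matter. From $t_{j+1}+t_{j-1}=(Y+2)t_j$ we get
$$t_{j+1}-t_j=(t_j-t_{j-1})+Yt_j,\qquad t_0=2,\quad t_1=2+Y,$$
so by induction the $t_j$ and their differences are polynomials in $Y$ with non-negative coefficients. Moreover $t_j(0)=2$, and $e_j=\partial_Yt_j(0)$ satisfies $e_{j+1}-2e_j+e_{j-1}=2$, $e_0=0$, $e_1=1$, so $e_j=j^2$. The claim follows for $n+1$.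

**Step 2: an inequality between $A_{n+1}$ and its $Y$-derivative.** It will let bounds on $d_n$ control $A_n$. Write $A_n(\sigma,Y)$ and take $x=1$, that is $Y=0$. Coefficientwise in $\sigma$,
$$A_{n+1}(\sigma,0)\le2A_n(\sigma,0)+2\,\partial_YA_{n+1}(\sigma,0)\qquad(n\ge1).\tag{14}$$
Indeed the $l=0$ terms give $2a_{n,0}=2A_n(\sigma,0)$, and each $t_j$ with $j\ge2$ satisfies $t_j(0)=2\le2j^2=2\,\partial_Yt_j(0)$.

**Step 3: link with $d_n$.** We express $d_n$ through $A_n$. For $L=2$ and $n\ge1$ we have $D_n=-2^{-n-1}\partial_xA_n$. Since $Y(1)=Y'(1)=0$ and $Y''(1)=2$,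
$$d_n(-\sigma)=2^{-n-1}\,\partial_x^2A_n\big|_{x=1}=2^{-n}\,\partial_YA_n(\sigma,0).$$
So every $d_n(-\sigma)$ has non-negative coefficients (also $d_0=\frac12$). For example $d_1(-\sigma)=\frac\sigma{2(1-\sigma)^2}$, in agreement with Section 4. By (6), $\sum_m(-1)^m\mathbf Q_m'(-1)\sigma^m=\sum_nd_n(-\sigma)$; each coefficient is a finite sum, because $w'$ contains the factor $s^n$ and so $d_n=O(s^n)$.

**Step 4: words with zeros close to $\sigma=\frac14$.** Suppose $R>\frac14$ and take $\frac14<\sigma_0<\min(R,\frac12)$. By Step 3 the coefficients of each $d_n(-\sigma)$ are at most those of $\sum_m(-1)^m\mathbf Q_m'(-1)\sigma^m$, so the power series $\partial_YA_n(\sigma,0)$ converges at $\sigma_0$ for every $n\ge1$. We now produce zeros. If $\sigma=\frac1{4\cos^2\alpha}$, then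
$$\beta^n(1)=\frac{\sin((n+2)\alpha)}{2\cos\alpha\,\sin((n+1)\alpha)} .$$
For $n=0$ this is $1$, and
$$1-\frac\sigma{\beta^n(1)}=\frac{2\cos\alpha\sin((n+2)\alpha)-\sin((n+1)\alpha)}{2\cos\alpha\,\sin((n+2)\alpha)}=\frac{\sin((n+3)\alpha)}{2\cos\alpha\,\sin((n+2)\alpha)}.$$
At $\alpha=\frac\pi{n+2}$ this vanishes while $\beta^j(1)>0$ for $j<n$, and the corresponding $\sigma$ tends to $\frac14$ as $n\to\infty$. So for large $n$ some word of length $n$ satisfies $w(1;-\sigma)=0$ for some $\sigma\in(0,\sigma_0]$. Let $n_0$ be the minimal length of a word having a zero in $(0,\sigma_0]$, and $\sigma_1$ the least $\sigma\in(0,\sigma_0]$ at which a word of length $n_0$ vanishes. Both words of length $1$ equal $1-\sigma>0$ at $x=1$, so $n_0\ge2$.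

**Step 5: the contradiction.** We compare the blow-up of $A_{n_0}$ at $\sigma_1$ with (14). At $x=1$ every word equals $1$ for $\sigma=0$. Words of length $<n_0$ have no zeros on $[0,\sigma_0]$, so, by induction on the length, they are analytic there, hence positive. So words of length $n_0$ are analytic on $[0,\sigma_0]$, and they are positive on $[0,\sigma_1)$. Recall Pringsheim's theorem: a power series with non-negative coefficients and finite radius of convergence is singular at the positive point of its circle of convergence. The series $A_{n_0-1}(\sigma,0)$ is the Taylor series of $-\sum_{|w|=n_0-1}\log w(1;-\sigma)$, which is analytic along $[0,\sigma_0]$; so it converges at $\sigma_0$. Likewise $A_{n_0}(\sigma,0)$ converges for $0\le\sigma<\sigma_1$, to $-\sum_{|w|=n_0}\log w(1;-\sigma)$. By (14) with $n=n_0-1\ge1$ and non-negativity, for $0\le\sigma<\sigma_1$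
$$A_{n_0}(\sigma,0)\le2A_{n_0-1}(\sigma_0,0)+2\,\partial_YA_{n_0}(\sigma_0,0)<\infty .$$
But $A_{n_0}(\sigma,0)\to+\infty$ as $\sigma\uparrow\sigma_1$, because at least one word tends to $0$ and all are bounded above. This is a contradiction. So $R=\frac14$, that is, $\limsup|\mathbf Q_n'(-1)|^{1/n}=4$.

**Step 6: order and type.** We translate this into growth of $\Lambda$. With $M(r)=\max_{|t|=r}|\Lambda(t)|$, the order is $\limsup\frac{\log\log M(r)}{\log r}$ and the exponential type is $\limsup\frac{\log M(r)}r$. For every $\kappa>4$ we have $|\mathbf Q_n'(-1)|\le C\kappa^n$, so $|\Lambda(t)|\le Ce^{\kappa|t|}$: the order is at most $1$ and the type at most $4$. Conversely, if $|\Lambda(t)|\le Ce^{\kappa|t|}$ for some $\kappa>0$, Cauchy's estimate on $|t|=n/\kappa$ and $n!\le e\,n\,(n/e)^n$ give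
$$|\mathbf Q_n'(-1)|\le n!\,C\,e^n\Big(\frac\kappa n\Big)^n\le C\,e\,n\,\kappa^n,$$
so $4\le\kappa$. Hence the type is exactly $4$. The order is not less than $1$, since otherwise $|\Lambda(t)|\le C_\kappa e^{\kappa|t|}$ would hold for every $\kappa>0$. $\blacksquare$
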